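# Betti numbers of the absolute integral closure in equal characteristic zero

## 1. A quadric cone and its square-root cover

Let $k$ be a field of characteristic zero, let $S=k[[x,y]]$, and let $R=k[[x^2,xy,y^2]]$ be the subring of power series with only even-degree terms. Then $R$ is a complete Noetherian local domain of dimension $2$. Its maximal ideal $\mathfrak m$ consists of the even series without constant term, and $\mathfrak m^2$ of the even series of order at least $4$. So $\mathfrak m/\mathfrak m^2$ has the basis $x^2,xy,y^2$, three elements, and $R$ is not regular.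

The ring $S$ is a finite extension of $R$, and as an $R$-module $S=R\oplus M$, where $M$ is the set of odd series. Let us resolve $M$ by hand. It is generated by $x$ and $y$, and $\mathfrak mM$ is the set of odd series of order at least $3$, so two generators are needed. A relation is a pair $(a,b)\in R^2$ with $ax+by=0$. Since $S$ is factorial, $a=yc$ and $b=-xc$ for some $c\in S$, and $c$ is odd because $a$ is even. So the module of relations is $\{(yc,-xc):c\in M\}\cong M$, and we have an exact sequence
$$0\to M\to R^2\to M\to 0 .$$
Splicing copies of it gives the minimal resolution $\cdots\to R^2\to R^2\to M\to 0$. Hence $\dim_k\operatorname{Tor}_i^R(k,M)=2$ for all $i\ge 0$, and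
$$\dim_k\operatorname{Tor}_0^R(k,S)=3,\qquad \dim_k\operatorname{Tor}_i^R(k,S)=2\quad (i\ge1).$$

Now enlarge $S$. Let $R^+$ be the integral closure of $R$ in an algebraic closure of its fraction field; this is the *absolute integral closure*. It is the union of the integral closures $T'$ of $S$ in finite extensions of $\operatorname{Frac}S$. The trace divided by the degree is an $S$-linear map $T'\to S$ that is the identity on $S$, so $S$ is a direct summand of each $T'$. Passing to the union, $\operatorname{Tor}^R_i(k,S)$ injects into $\operatorname{Tor}^R_i(k,R^+)$ (Lemma 1 below gives the details). So $\operatorname{Tor}^R_i(k,R^+)\neq0$ for every $i\ge1$.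

The same happens for the cusp $R=k[[t^2,t^3]]$ with normalization $T=k[[t]]$. Here $T$ is generated by $1,t$, and the relations are the pairs $(-bt,b)$ with $b\in R$, $bt\in R$. This means $b\in\mathfrak m=t^2k[[t]]$, which is isomorphic to $T$. So $0\to T\to R^2\to T\to0$ is exact, and $\dim_k\operatorname{Tor}_i^R(k,T)=2$ for all $i$.

For $R=k[[x,y]]$ the picture is opposite. Every integral closure of $R$ in a finite extension of $\operatorname{Frac} R$ is a free $R$-module (Section 11), so $R^+$ is a directed union of free modules and $\operatorname{Tor}_i^R(k,R^+)=0$ for all $i\ge1$.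

So both singular examples keep all their Tor modules alive. Write $\beta_i(M)=\beta_i^R(M)=\dim_k\operatorname{Tor}_i^R(k,M)$ for any $R$-module $M$, finitely generated or not. Bhatt, Iyengar and Ma ask the following; our source for the problem is Mohsen Asgharzadeh and Elham Mahdavi, "Non-Noetherian Bass and Betti numbers", arXiv:2606.20391 (2026).

**Question (Bhatt–Iyengar–Ma).** Let $(R,\mathfrak m,k)$ be a Noetherian local domain of equicharacteristic zero (that is, $\mathbb Q\subset R$) with $\beta_i(R^+)=0$ for some $i\ge1$. Is $R$ regular?

The answer is yes, with no excellence or normality hypothesis.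

## 2. Four theorems on $R^+$

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local domain containing $\mathbb Q$, $K=\operatorname{Frac}R$, $d=\dim R$, and $\widehat R$ is the completion. *An integral closure over $R$* means the integral closure of $R$ in some finite field extension of $K$. Nonzero rational numbers are units in all rings that occur.

**Theorem A.** If $\beta_i(R^+)=0$ for some $i\ge1$, then $R$ is regular.

**Theorem B.** Assume $R$ is not a field and let $T$ be the integral closure of $R$ in $K$. Let $N$ be a finitely generated torsion-free $T$-module and $M=\bigcap_PN_P\subset N\otimes_TK$, where $P$ runs over the height one primes of $T$. Then $M$ is, as a $T$-module, a direct summand of a finite product of integral closures over $R$. In particular, if $R$ is normal, a finitely generated $R$-module is reflexive if and only if it is a direct summand of a finite product of integral closures of $R$ in finite extensions of $K$.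

**Theorem C.** For $i\ge1$: $\beta_i(R^+)=0$ if and only if $R$ is regular and $i\ge d-1$. If $R$ is not a field, then for every $i\ge0$, $\beta_i(R^+)$ is either $0$ or infinite.

**Theorem D.** Let $R$ be normal, $X$ any $R$-module, $i\ge1$. If $\operatorname{Tor}_i^R(X,R^+)=0$, then $\operatorname{fd}_RX\le i+1$. (For $R$ regular with $d\ge2$, $X=k$, $i=d-1$, the bound is attained.)

A field is regular, so Theorem A is true for fields. **From now on $R$ is not a field**, except where Theorems C and D mention fields explicitly.

## 3. Normalized traces and Krull domains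

**Lemma 1 (purity).** For every integral closure $T$ over $R$, every $R$-module $X$ and every $i$, there is an injection $\operatorname{Tor}_i^R(X,T)\hookrightarrow\operatorname{Tor}_i^R(X,R^+)$.

*Proof.* Embed $E=\operatorname{Frac}T$ in $\overline K$, so that $T\subset R^+$. For a finite extension $E'/E$ inside $\overline K$ with integral closure $T'$, the trace of an element of $T'$ is integral over $T$ and lies in $E$, hence in $T$. So $\frac1{[E':E]}\operatorname{Tr}:T'\to T$ is a $T$-linear retraction of $T\subset T'$, and $\operatorname{Tor}_i^R(X,T)\to\operatorname{Tor}_i^R(X,T')$ is injective. Now $R^+$ is the directed union of these $T'$ and Tor commutes with filtered colimits. An element of $\operatorname{Tor}_i^R(X,T)$ that dies in $\operatorname{Tor}^R_i(X,R^+)$ would die in some $\operatorname{Tor}_i^R(X,T')$, hence is zero. $\square$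

Integral closures over $R$ need be neither Noetherian nor finite over $R$. They are, however, Krull domains, and this is all the structure we shall use.

**Definition.** A *Krull domain* is a domain $T$ such that $T_P$ is a discrete valuation ring for every height one prime $P$ (with normalized valuation $v_P$), $T=\bigcap_PT_P$, and every nonzero element of $\operatorname{Frac}T$ has $v_P\ne0$ for only finitely many $P$. A *divisor* on $T$ is a finite formal sum $D=\sum D_PP$ with $D_P\in\mathbb Z$, and
$$T(D)=\{b\in\operatorname{Frac}T:\ v_P(b)+D_P\ge0\text{ for all }P\}\qquad(\text{with }0\in T(D)).$$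

*Example.* In the cone $R=k[[x^2,xy,y^2]]$, which is normal because $R=S\cap K$, let $P=xS\cap R=(x^2,xy)$. The $x$-adic valuation of $S$ restricts to a valuation of $K$ with value $1$ at $xy$, whose valuation ring dominates the discrete valuation ring $R_P$; so it is $v_P$. Thus $v_P(x^2)=2$, $v_P(xy)=1$, $v_P(y^2)=0$. A height one prime of $R$ containing $x^2$ also contains $xy$, since $(xy)^2=x^2y^2$, so it is $P$. The divisor of $x^2$ is therefore $2P$.

We use the following facts.

**(K1)** Let $E/K$ be finite and choose a finite $R$-subalgebra $R_1\subset E$ with $\operatorname{Frac}R_1=E$. The integral closure $T$ of $R$ in $E$ is the normalization of the Noetherian domain $R_1$, so it is a Krull domain by the Mori–Nagata theorem.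

**(K2) Approximation** (Bourbaki, Comm. Alg. VII §1.5). In a Krull domain with fraction field $E$ one can find $w\in E^\times$ with prescribed values $v_P(w)$ at finitely many $P$ and $v_{P'}(w)\ge0$ at all other $P'$.

**(K3)** Let $T$ be an integral closure over $R$ with fraction field $E$, let $E'/E$ be finite and $S$ the integral closure of $T$ in $E'$. By going-down (valid since $T$ is normal) and incomparability, the height one primes of $S$ are exactly the primes lying over height one primes of $T$. For a height one prime $P$ of $T$, $S_P=S\otimes_TT_P$ is the integral closure of the discrete valuation ring $T_P$ in $E'$. In characteristic $0$ it is finite over $T_P$, and it is a semilocal principal ideal domain.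

**(K4)** Over a Noetherian normal domain, a finitely generated torsion-free module $M$ is reflexive (the map $M\to M^{**}$ is an isomorphism) if and only if $M=\bigcap_PM_P$, with $P$ over the height one primes. The kernel $B$ of a map $\partial:G_1\to G_0$ of finite free modules has this property: an element of $\bigcap_PB_P$ lies in $\bigcap_P(G_1)_P=G_1$ and is killed by $\partial$. So second syzygies are reflexive.

## 4. Test modules, and where a single cover stops

Assume $\beta_i(R^+)=0$ with $i\ge1$. By Lemma 1, $\operatorname{Tor}_i^R(k,T)=0$ for every integral closure $T$ over $R$, and the same holds for every $R$-module summand of $T$. Such summands are our test modules. For a finitely generated test module this has force: its minimal free resolution vanishes in degree $i$, so its projective dimension is less than $i$.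

Finite generation matters here. Over $k[[x,y]]$ let $E$ be the injective hull of $k$ and $K_\bullet$ the Koszul complex on $x,y$. Since $K_\bullet\otimes E=\operatorname{Hom}(\operatorname{Hom}(K_\bullet,R),E)$ and $E$ is injective, $\operatorname{Tor}_j(k,E)=\operatorname{Hom}(H^j(\operatorname{Hom}(K_\bullet,R)),E)$. This is $k$ for $j=2$ and $0$ otherwise. So $\operatorname{Tor}_1(k,E)=0$ while $\operatorname{Tor}_2(k,E)\ne0$.

A sensible first attempt is to test with the normalization of $R$, as for the cusp. If $R$ is already normal this says nothing. The next simplest covers are quadratic. If $R$ is normal and $a\in R$ is a nonzero nonsquare in $K$, the integral closure of $R$ in $K(\sqrt a)$ is $R\oplus R(D)\sqrt a$ with $D_P=\lfloor v_P(a)/2\rfloor$ (computed in Section 7). In the cone, $a=x^2$ gives $D=P$ and $S=R\oplus R(P)x$, and $R(P)x=M$ is the test module of Section 1. In general, the test modules obtained in this way have rank one. If $R$ is factorial, with $P=(\pi_P)$, then $R(D)=\prod\pi_P^{-D_P}R$ is free. So for factorial $R$ no double cover of $R$ itself gives any information, and this attempt stops there.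

Which test module would be good enough? Suppose $R$ is normal and the second syzygy $\Omega^2k$ were a test module. Then
$$0=\operatorname{Tor}_i^R(k,\Omega^2k)\cong\operatorname{Tor}_{i+2}^R(k,k),$$
so the minimal resolution of $k$ is finite, and $R$ is regular. But $\Omega^2k$ has rank $\beta_1(k)-1$, already $2$ for the cone. We need covers that see reflexive modules of higher rank.

Here is the idea. Let $M$ be reflexive of rank $r$ over a normal ring $T$, $V=M\otimes_T K$, and let $\varphi\in\operatorname{End}_T(M)$ have a characteristic polynomial $\chi$ with distinct roots. Then $L=K[\varphi]\cong K[t]/\chi$ is a product of fields, and $V$ has rank *one* over $L$. If the integral closure $S$ of $T$ in $L$ maps $M$ to itself, then $M$ is a sum of modules $S_j(D_j)$ over the factors $S_j$ of $S$, and a double cover of $S_j$ handles each of them.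

Does $S$ preserve $M$? Let $T=k[[x,y]]$, $M=T^2$.

* If $\varphi e_1=ye_2$, $\varphi e_2=xe_1$, then $\chi=t^2-xy$ and $T[\varphi]\cong T[t]/(t^2-xy)$ is a quadric cone: put $x=\xi^2,\ y=\eta^2,\ t=\xi\eta$. It is normal, so $S=T[\varphi]$ preserves $M$. Here $M=Je_1$ with $J=S+S\,\varphi y^{-1}$, a rank one $S$-module.
* If $\varphi e_1=e_2$, $\varphi e_2=x^2ye_1$, then $\chi=t^2-x^2y$, and $S$ contains $\varphi/x$ since $(\varphi/x)^2=y$. But $(\varphi/x)e_1=e_2/x\notin M$. So $S$ does not preserve $M$.

The discriminants are $4xy$ and $4x^2y$. The second is divisible by the square of a height one prime. In Section 9 we shall see that $v_P(\operatorname{disc}\chi)\le1$ for all height one $P$ is sufficient. So we must choose $\varphi$ with $\operatorname{disc}\chi$ squarefree at *all* height one primes simultaneously. This is a Bertini problem. Its difficulty is that $T$ need have no usable derivations. Derivations do live on complete local rings containing $\mathbb Q$, so first we must see the height one primes of $T$ from completions.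

## 5. Completions that detect every height one prime

Let $T$ be the integral closure of $R$ in a finite extension $E$ of $K$, with $R_1$ as in (K1). Put $C=R_1\otimes_R\widehat R$. It is faithfully flat over $R_1$ and finite over $\widehat R$, hence a finite product of complete local rings. For each of its finitely many minimal primes $q$, going-down for flat maps gives $q\cap R_1=0$. Let $A^{(q)}$ be the normalization of the complete local domain $C/q$. It is finite over $C/q$, and it is a complete local normal domain. Put $L^{(q)}=\operatorname{Frac}A^{(q)}$. The inclusion $R_1\subset C/q$ extends to $E\subset L^{(q)}$, and $T\subset A^{(q)}$ because $T$ is integral over $R_1$.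

**Lemma 2.** Every height one prime $P$ of $T$ equals $Q\cap T$ for some $q$ and some height one prime $Q$ of $A^{(q)}$.

*Proof.* **Step 1: the rings $A^{(q)}$ together test membership in $T$.** We claim that if $w\in E$ lies in $A^{(q)}$ for all $q$, then $w\in T$. Write $w=b/a$ with $a,b\in R_1$, $a\ne0$. For each $q$, an integral equation of $w$ over $C/q$, multiplied by a power of $a$ and lifted to $C$, gives a polynomial
$$G_q(Y)=Y^n+c_1aY^{n-1}+\dots+c_na^n,\qquad c_l\in C,\quad G_q(b)\in q .$$
Then $\prod_qG_q(b)$ lies in every minimal prime of $C$, so it is nilpotent. A power of it is zero, and expanding this power shows that for some $N$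
$$b^N\in\Bigl(\sum_{l=1}^Na^lb^{N-l}R_1\Bigr)C\cap R_1=\sum_{l=1}^Na^lb^{N-l}R_1,$$
by faithful flatness. Dividing by $a^N$ shows that $b/a$ is integral over $R_1$, so $w\in T$.

**Step 2: construct an element with a pole only at $P$ and find that pole upstairs.** By (K2) choose $w\in E$ with $v_P(w)=-1$ and $v_{P'}(w)\ge0$ for $P'\ne P$. Write $w=b/a$ with $a,b\in R_1$. Let $\Gamma$ be the finite set of height one primes $Q$ of the rings $A^{(q)}$ with $a\in Q$. For each $Q\in\Gamma$ with $Q\cap T\not\subset P$ pick an element of $(Q\cap T)\setminus P$, and let $y$ be the product of these elements ($y=1$ if there are none). Then $y\in T\setminus P$, as $P$ is prime, and for $n\gg0$ we have $v_Q(wy^n)\ge0$ for all those $Q$. Fix such an $n$.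

Since $v_P(wy^n)=-1$, $wy^n\notin T$. By Step 1 and $A^{(q)}=\bigcap_QA^{(q)}_Q$ there are $q$ and $Q$ with $v_Q(wy^n)<0$. As $v_Q(y)\ge0$, also $v_Q(w)<0$; since $b\in A^{(q)}$, this forces $v_Q(a)>0$, so $Q\in\Gamma$. By the choice of $n$, $Q\cap T\subset P$. Conversely let $0\ne t\in P$. Then $twy^n$ has nonnegative value at $P$ and at all other $P'$, so $twy^n\in T\subset A^{(q)}$, and $v_Q(t)\ge-v_Q(wy^n)>0$. Thus $P\subset Q$, and $P=Q\cap T$. $\square$

## 6. A Bertini lemma from derivations

**Lemma 3.** Let $T$ be an integral closure over $R$ with fraction field $E$, and let $F\in T[s]$ be nonzero and squarefree in $E[s]$. There is a finite set $\Sigma$ of height one primes of $T$ such that $v_P(F(s_0))\le1$ for all $P\notin\Sigma$ and all $s_0\in\mathbb Q$ with $F(s_0)\ne0$.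

The point is that $\Sigma$ does not depend on $s_0$. *Examples* with $T=k[[x,y]]$: for $F=y^2+sx^2$ one may take $\Sigma=\{(y)\}$. Indeed, if $P^2$ divides $y^2+s_0x^2$, then applying $\partial/\partial y$ gives $2y\in P$. The prime $(y)$ cannot be left out, as $s_0=0$ shows. For $F=(x+sy)^2$, which is not squarefree, the double primes $(x+s_0y)$ move with $s_0$, and no finite $\Sigma$ exists.

*Proof.* **Step 1: derivations upstairs.** Fix $q$ and write $A=A^{(q)}$, $L=L^{(q)}$. By Cohen's theorem, $A$ is finite over a power series ring $k'[[x_1,\dots,x_n]]\subset A$ with $k'$ a coefficient field of $A$. Put $K_0=\operatorname{Frac}k'[[x_1,\dots,x_n]]$. The derivations $\partial_l=\partial/\partial x_l$ extend uniquely to the finite separable extension $L$ of $K_0$. There is $0\ne h\in A$ with $h\,\partial_l(A)\subset A$ for all $l$: take a common denominator for the derivatives of a finite set of module generators of $A$ over $k'[[x_1,\dots,x_n]]$. By the quotient and product rules, for every height one prime $Q$ of $A$,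
$$h\,\partial_l(A_Q)\subset A_Q,\qquad h\,\partial_l(Q^2A_Q)\subset QA_Q. \tag{1}$$

**Step 2: constants are units.** Let $Z=\{c\in L:\partial_lc=0\ \text{for all } l\}$, a field containing $\mathbb Q$. We claim $Z\subset A$, so that every nonzero element of $Z$ is a unit of $A$.

First, $Z\cap K_0=k'$. Let $f/g\in Z\cap K_0$ with $f,g$ coprime in the factorial ring $k'[[x_1,\dots,x_n]]$. Then $g\,\partial_lf=f\,\partial_lg$, so $g$ divides $\partial_lg$ for all $l$. If $g$ were a nonunit, it would have some order $m\ge1$. Its lowest form involves some variable $x_l$, so (characteristic $0$) $\partial_lg$ has order $m-1$, and it is not divisible by $g$. So $g$ is a unit, $f/g$ is a power series all of whose derivatives vanish, and it lies in $k'$.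

Now let $c\in Z$ and let $g(Y)$ be its minimal polynomial over $K_0$. Write $\partial_lg$ for the polynomial with $\partial_l$ applied to the coefficients. Then $(\partial_lg)(c)=\partial_l(g(c))-g'(c)\partial_lc=0$. As $g$ is monic, $\deg\partial_lg<\deg g$, so $\partial_lg=0$. Hence the coefficients of $g$ lie in $Z\cap K_0=k'$, and $c$ is integral over $k'\subset A$. As $A$ is normal, $c\in A$.

**Step 3: the common factor of $F$ and its derivatives has constant coefficients.** Apply $\partial_l$ to coefficients of $F\in T[s]\subset A[s]$. Let $f_0\in L[s]$ be the monic greatest common divisor of $F,\partial_1F,\dots,\partial_nF$. Since $F$ is squarefree in $E[s]$ and the characteristic is $0$, $\gcd(F,F')=1$, which persists in $L[s]$, so $F$ is squarefree in $L[s]$. Let $f$ be a monic irreducible factor of $f_0$ and $F=fg$; then $f\nmid g$. From $f\mid\partial_lF=(\partial_lf)g+f\,\partial_lg$ we get $f\mid\partial_lf$, and since $\deg\partial_lf<\deg f$, $\partial_lf=0$. So $f\in Z[s]$. As $f_0$ is a product of such $f$, $f_0\in Z[s]$.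

**Step 4: the finite set.** Write $f_0=U_0F+\sum_lU_l\,\partial_lF$ with $U_0,U_l\in L[s]$, and multiply by $h$ and by a common denominator of the coefficients of the $U$'s. This gives $0\ne\rho_q\in A$ and $G_0,\dots,G_n\in A[s]$ with
$$\rho_q\,f_0=G_0F+\sum_lG_l\cdot h\,\partial_lF. \tag{2}$$
Do this for each of the finitely many $q$. Let $\Sigma$ be the set of all height one primes of the form $Q\cap T$ with $Q$ a height one prime of some $A^{(q)}$ containing $\rho_q$. It is finite.

**Step 5: double zeros lie in $\Sigma$.** Let $s_0\in\mathbb Q$ with $F(s_0)\ne0$ and suppose $v_P(F(s_0))\ge2$. By Lemma 2, $P=Q\cap T$ for some $q$ and some height one prime $Q$ of $A=A^{(q)}$. Then $T_P\subset A_Q$ and $PT_P\subset QA_Q$, so $F(s_0)\in Q^2A_Q$. As $s_0$ is killed by $\partial_l$, $(h\,\partial_lF)(s_0)=h\,\partial_l(F(s_0))\in QA_Q$ by (1). Evaluating (2) at $s_0$ gives $\rho_qf_0(s_0)\in QA_Q$. Now $f_0(s_0)\in Z$, and it is nonzero since $f_0$ divides $F$ and $F(s_0)\ne0$. By Step 2 it is a unit of $A$. So $\rho_q\in QA_Q\cap A=Q$, and $P\in\Sigma$. $\square$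

## 7. Double covers with prescribed divisor

**Proposition 4.** Let $S$ be an integral closure over $R$, $E=\operatorname{Frac}S$, and $D$ a divisor on $S$. Then $S(D)$ is an $S$-direct summand of a finite product of integral closures over $R$.

*Proof.* In this proof $\mathfrak P$ runs over the height one primes of $S$.

**Step 1: find $a$ with $\lfloor v_{\mathfrak P}(a)/2\rfloor=D_{\mathfrak P}$ for all $\mathfrak P$.** By (K2) choose $a_0\in E^\times$ with $v_{\mathfrak P}(a_0)\ge2D_{\mathfrak P}$ for all $\mathfrak P$. The set $\Sigma_1=\operatorname{supp}D\cup\{\mathfrak P:v_{\mathfrak P}(a_0)>2D_{\mathfrak P}\}$ is finite. Choose $a_1\in E^\times$ with $v_{\mathfrak P}(a_1)=2D_{\mathfrak P}$ on $\Sigma_1$ and $v_{\mathfrak P}(a_1)\ge0$ elsewhere. Off $\Sigma_1$ we have $D_{\mathfrak P}=0$ and $v_{\mathfrak P}(a_0)=0$. Hence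
$$\min\bigl(v_{\mathfrak P}(a_0),v_{\mathfrak P}(a_1)\bigr)=2D_{\mathfrak P}\quad\text{for all }\mathfrak P. \tag{3}$$
Choose $0\ne c\in S$ with $ca_0,ca_1\in S$. The polynomial $F=c(a_0+sa_1)$ has degree one, so it is squarefree; take $\Sigma$ from Lemma 3. Let $\Sigma'=\Sigma\cup\Sigma_1\cup\{\mathfrak P\ni c\}$, a finite set.

For each $\mathfrak P\in\Sigma'$ at most one $s_0\in\mathbb Q$ has $v_{\mathfrak P}(a_0+s_0a_1)>2D_{\mathfrak P}$. Indeed, two such values would give, by subtraction, $v_{\mathfrak P}(a_1)>2D_{\mathfrak P}$, and then $v_{\mathfrak P}(a_0)>2D_{\mathfrak P}$, contrary to (3). Choose $s_0\in\mathbb Q$ avoiding these finitely many values and such that $a:=a_0+s_0a_1\ne0$. On $\Sigma'$ we have $v_{\mathfrak P}(a)=2D_{\mathfrak P}$. Off $\Sigma'$ we have $D_{\mathfrak P}=0$ and $v_{\mathfrak P}(c)=0$, so $v_{\mathfrak P}(a)\ge0$ by (3) and $v_{\mathfrak P}(a)=v_{\mathfrak P}(F(s_0))\le1$ by Lemma 3. So $\lfloor v_{\mathfrak P}(a)/2\rfloor=D_{\mathfrak P}$ everywhere.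

**Step 2: compute the double cover $z^2=a$.** Consider the étale $E$-algebra $E[z]/(z^2-a)$. If $b_0+b_1z$ is integral over $S$ ($b_0,b_1\in E$), so is its conjugate $b_0-b_1z$, hence so are $b_0$ and $b_1z$. Therefore $b_0+b_1z$ is integral if and only if $b_0\in S$ and $(b_1z)^2=b_1^2a\in S$. The latter means $2v_{\mathfrak P}(b_1)+v_{\mathfrak P}(a)\ge0$ for all $\mathfrak P$. As $v_{\mathfrak P}(b_1)$ is an integer (or $b_1=0$), this says $v_{\mathfrak P}(b_1)\ge-\lfloor v_{\mathfrak P}(a)/2\rfloor=-D_{\mathfrak P}$. So the integral closure of $S$ in $E[z]/(z^2-a)$ is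
$$S\oplus S(D)z. \tag{4}$$
The algebra $E[z]/(z^2-a)$ is a quadratic field extension of $E$ or $E\times E$. So (4) is a product of one or two integral closures over $R$, and $S(D)\cong S(D)z$ is an $S$-direct summand of it. $\square$

## 8. The discriminant of a generic matrix

For $r\ge2$ let $\Delta(A)$ be the discriminant of the characteristic polynomial of $A\in\mathrm{Mat}_r$. It is a polynomial with integer coefficients in the entries, homogeneous of degree $e=r(r-1)$. For $r=2$ it is $(a_{11}-a_{22})^2+4a_{12}a_{21}$. On the pencil $\begin{pmatrix}0&1\\1&0\end{pmatrix}+s\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ it equals $4+4s^2$, with two distinct roots. In general we have the following.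

**Lemma 5.** Over an algebraically closed field $\Omega$ of characteristic $0$ there are $A_0,B_0\in\mathrm{Mat}_r(\Omega)$ with $\Delta(B_0)\ne0$ such that $\Delta(A_0+sB_0)$ has $e$ distinct roots.

*Proof.* **Step 1: $\Delta$ is a constant times a power of an irreducible polynomial.** A matrix with a repeated eigenvalue is conjugate to an upper triangular one whose first two diagonal entries agree. So $\{\Delta=0\}$ is the image of $GL_r\times\{U\text{ upper triangular},\,U_{11}=U_{22}\}$ under $(g,U)\mapsto gUg^{-1}$. It is the image of an irreducible variety, hence irreducible, and $\Delta=cG^m$ with $c\in\Omega^\times$ and $G$ irreducible.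

**Step 2: $m=1$.** Choose distinct nonzero $d_3,\dots,d_r\in\mathbb Q$. The matrix $\begin{pmatrix}0&\tau\\1&0\end{pmatrix}\oplus\operatorname{diag}(d_3,\dots,d_r)$ has eigenvalues $\pm\sqrt\tau,d_3,\dots,d_r$, so on this line
$$\Delta=4\tau\prod_l(d_l^2-\tau)^2\prod_{l<l'}(d_l-d_{l'})^2 .$$
The zero at $\tau=0$ is simple. The order of vanishing of $G^m$ is a multiple of $m$, so $m=1$ and $\Delta$ is irreducible.

**Step 3: a general line meets $\{\Delta=0\}$ in $e$ points.** Pick $B_0$ with $\Delta(B_0)\ne0$ and linear coordinates $(y_1,y')$ on $\mathrm{Mat}_r$ with $y_1$ along $B_0$. By homogeneity $\Delta$ has degree $e$ in $y_1$ with constant leading coefficient $\Delta(B_0)$. By Gauss's lemma it is irreducible in $\Omega(y')[y_1]$, hence separable in $y_1$. So its $y_1$-discriminant is a nonzero polynomial in $y'$. Let $A_0$ be a point with $y_1=0$ where that discriminant does not vanish. $\square$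

## 9. Reflexive modules inside integral closures: proof of Theorem B

Let $T$ be the integral closure of $R$ in $K$, $N$ finitely generated torsion-free over $T$, $V=N\otimes_TK$, $r=\dim_KV$, $M=\bigcap_PN_P$. If $N=0$ there is nothing to prove, so let $r\ge1$.

**Step 1: sandwich $M$ between free modules.** Choose $r$ elements of $N$ that form a basis of $V$ and let $F_0\subset N$ be the free module they span. As $N$ is finitely generated, there is $0\ne c\in T$ with $N\subset c^{-1}F_0$. Since $T=\bigcap T_P$, $\bigcap_P c^{-1}(F_0)_P=c^{-1}F_0$, and so
$$F_0\subset N\subset M\subset c^{-1}F_0. \tag{5}$$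
From $N\subset M\subset N_P$ we get $M_P=N_P$, which is free of rank $r$ over $T_P$, and $M=\bigcap M_P$. If $c\notin P$, then $M_P=(F_0)_P$ by (5).

**Step 2: rank one.** If $r=1$, identify $V=K$ by a basis of $F_0$. Each $M_P$ is a fractional ideal of the discrete valuation ring $T_P$, equal to $T_P$ when $c\notin P$. So $M=\bigcap M_P=T(D)$ for a divisor $D$, and Proposition 4 with $S=T$ finishes. From now on $r\ge2$.

**Step 3: finitely many endomorphisms that generate at every $P$.** We claim there are $\varphi_1,\dots,\varphi_n\in\operatorname{End}_T(M)$ generating $\operatorname{End}_{T_P}(M_P)$ over $T_P$ for every height one $P$. Since $M=\bigcap M_P$, an element of $\operatorname{End}_K(V)$ preserves $M$ if and only if it preserves all $M_P$. Let $E_{ij}$ be the matrix units for a basis of $F_0$. Then $cE_{ij}(M)=E_{ij}(cM)\subset E_{ij}(F_0)\subset F_0\subset M$, so $cE_{ij}\in\operatorname{End}_T(M)$. At every $P\not\ni c$ these generate, since there $M_P=(F_0)_P$ and $c$ is a unit.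

For each of the finitely many $P\ni c$, take a $T_P$-basis of $\operatorname{End}_{T_P}(M_P)$. An element $\theta$ of it preserves $M_{P'}$ whenever $c\notin P'$ and its matrix entries in the basis of $F_0$ lie in $T_{P'}$, that is, for all $P'$ outside a finite set. At each remaining bad $P'\ne P$, $\pi^m\theta$ preserves $M_{P'}$ for $\pi$ a uniformizer of $T_{P'}$ and $m$ large. By (K2) choose $t\in T$ with $v_P(t)=0$ and $v_{P'}(t)$ large at the bad $P'\ne P$. Then $t\theta\in\operatorname{End}_T(M)$ and $t$ is a unit in $T_P$. Add all these $t\theta$ to the list.

**Step 4: the discriminant form and its reductions.** Put $\mathcal D(\lambda)=\Delta(\sum\lambda_i\varphi_i)$. In a basis of $M_P$ the matrix of $\sum\lambda_i\varphi_i$ has entries in $T_P[\lambda]$. So $\mathcal D\in\bigcap_PT_P[\lambda]=T[\lambda_1,\dots,\lambda_n]$, and it is homogeneous of degree $e=r(r-1)$. Consider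
$$\Theta(\lambda,\mu)=\mathcal D(\lambda)\,\mathcal D(\mu)\,\operatorname{Disc}_s\bigl(\mathcal D(\lambda+s\mu)\bigr)\in K[\lambda,\mu],$$
where $\operatorname{Disc}_s$ is the discriminant of a polynomial of degree $e$ in $s$; the coefficient of $s^e$ is $\mathcal D(\mu)$. The $\varphi_i$ span $\operatorname{End}_K(V)$, so $\mathcal D$ is the pullback of $\Delta\ne0$ under a surjective linear map, hence nonzero. By Lemma 5 over $\overline K$, there is a point of $\overline K^n\times\overline K^n$ where $\mathcal D(\lambda+s\mu)$ has degree $e$ and $e$ distinct roots, so the third factor is nonzero as well. Hence $\Theta\ne0$.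

For every height one $P$, with residue field $\kappa(P)$, Step 3 shows that the reduction of $\mathcal D$ in $\kappa(P)[\lambda]$ is the pullback of $\Delta$ under a surjective linear map $\kappa(P)^n\to\mathrm{Mat}_r(\kappa(P))$. Since $\Delta$ is nonzero over $\kappa(P)\supset\mathbb Q$ (evaluate at a diagonal matrix with distinct rational entries), this reduction is nonzero.

**Step 5: a good rational pencil.** We use this remark: finitely many nonzero polynomials, each over some field containing $\mathbb Q$, have a common nonvanishing point with rational coordinates. Indeed, expand the coefficients of each in a $\mathbb Q$-basis of its field and take a nonzero component, a polynomial over $\mathbb Q$. The product of these components is nonzero, so it is nonzero at some rational point, and there none of the given polynomials vanishes.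

Choose $\lambda\in\mathbb Q^n$ with $\Theta(\lambda,\cdot)\ne0$: apply the remark to a nonzero coefficient of $\Theta$, viewed as a polynomial in $\mu$. In particular $\mathcal D(\lambda)\ne0$. Let $\Sigma_0$ be the finite set of height one primes containing $\mathcal D(\lambda)$. Next choose $\mu\in\mathbb Q^n$ with $\Theta(\lambda,\mu)\ne0$ and $\mathcal D(\mu)\notin P$ for all $P\in\Sigma_0$; this is possible by the remark and Step 4. Put $F(s)=\mathcal D(\lambda+s\mu)\in T[s]$. It has degree $e$ with leading coefficient $\mathcal D(\mu)\neq0$ and nonzero discriminant, so it is squarefree in $K[s]$. For every height one $P$ we have $F\notin P[s]$: if $P\in\Sigma_0$, the leading coefficient $\mathcal D(\mu)$ is not in $P$; if $P\notin\Sigma_0$, the constant term $\mathcal D(\lambda)$ is not in $P$.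

Take $\Sigma$ from Lemma 3. For $P\in\Sigma$, $F$ is nonzero modulo $P$, so only finitely many $s_0\in\mathbb Q$ satisfy $F(s_0)\in P$. Hence there is $s_0\in\mathbb Q$ with $F(s_0)\ne0$ and $F(s_0)\notin P$ for all $P\in\Sigma$. For this $s_0$,
$$v_P(F(s_0))\le1\quad\text{for all height one }P. \tag{6}$$
Let $\varphi=\sum(\lambda_i+s_0\mu_i)\varphi_i\in\operatorname{End}_T(M)$ and let $\chi$ be its characteristic polynomial. Its coefficients lie in every $T_P$, so $\chi\in T[t]$. By construction $\delta:=\operatorname{disc}\chi=F(s_0)\ne0$.

**Step 6: $M$ is a module over the integral closure of $T$ in $K[\varphi]$.** As $\chi$ has distinct roots, $L=K[\varphi]\cong K[t]/\chi=\prod_jL_j$ with $L_j$ finite field extensions of $K$. By the structure theorem for $K[t]$-modules (the product of the invariant factors of $\varphi$ is the squarefree polynomial $\chi$, so there is only one nontrivial factor) $V\cong L$ as an $L$-module. Let $v_0$ be a generator. Let $S=\prod_jS_j$ be the integral closure of $T$ in $L$, so $S_j$ is the integral closure of $R$ in $L_j$. For each $P$, $S_P$ is free of rank $r$ over $T_P$ and contains $T_P[\varphi]=T_P[t]/\chi$.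 If $\iota$ is the determinant of the inclusion of these free modules, the formula for discriminants of sublattices gives, up to a unit of $T_P$,
$$\delta=\iota^2\operatorname{disc}(S_P).$$
By (6), $2v_P(\iota)\le v_P(\delta)\le1$, so $\iota$ is a unit and $S_P=T_P[\varphi]$. Since $\varphi$ preserves $M_P$, so does $S$. This holds for all $P$, so $S$ preserves $M$. Moreover $S\subset\bigcap_PT_P[\varphi]=T[\varphi]$, as one sees from coefficients in the basis $1,\varphi,\dots,\varphi^{r-1}$ of $L$; thus $S=T[\varphi]$.

**Step 7: $M$ has rank one over $S$.** Let $e_j\in S$ be the idempotent of the factor $S_j$. Then $M=\bigoplus_jM_j$ with $M_j=e_jM$. Now $F_0$ and $Sv_0=T[\varphi]v_0$ are free $T$-modules spanned by bases of $V$. Comparing them and using (5), we find $0\ne c'\in T$ with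
$$c'Sv_0\subset M\subset c'^{-1}Sv_0 .$$
Write $M_j=J_j\,e_jv_0$ with $J_j\subset L_j$ an $S_j$-submodule; then $c'S_j\subset J_j\subset c'^{-1}S_j$. For each $P$, $(J_j)_P$ is a nonzero finitely generated fractional ideal of the semilocal principal ideal domain $(S_j)_P$, equal to $(S_j)_P$ if $c'\notin P$. So it is described by inequalities $v_{\mathfrak P}(b)\ge-D_{\mathfrak P}$ at the primes $\mathfrak P$ of $S_j$ over $P$, with $D_{\mathfrak P}=0$ if $c'\notin P$. Also $J_j=\bigcap_P(J_j)_P$: if $b$ is in the intersection, then $be_jv_0\in\bigcap_PM_P=M$, and $be_jv_0=e_j(be_jv_0)\in M_j$. By (K3) the primes $\mathfrak P$ that occur are exactly the height one primes of $S_j$. Hence $J_j=S_j(D_j)$ for a divisor $D_j$ on $S_j$.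

By Proposition 4, $M_j\cong S_j(D_j)$ is an $S_j$-direct summand, hence a $T$-direct summand, of a finite product of integral closures over $R$. So is $M=\bigoplus_jM_j$. This proves the first part of Theorem B.

**Step 8: the normal case.** Let $R$ be normal, so $T=R$. A finitely generated reflexive module satisfies $M=\bigcap M_P$ by (K4), and the first part applies with $N=M$. Conversely, an integral closure $T_1$ over $R$ is a finite $R$-module (characteristic $0$, $R$ normal) and torsion-free. By (K3), $\bigcap_P(T_1)_P$ is the intersection of the localizations of $T_1$ at its height one primes, which is $T_1$. So $T_1$ is reflexive by (K4), and so are direct summands of finite products of such modules. $\square$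

## 10. From $\widehat R$ to regularity: proof of Theorem A

Assume $\operatorname{Tor}_i^R(k,R^+)=0$ with $i\ge1$. By Lemma 1 and Theorem B,
$$\operatorname{Tor}_i^R(k,M)=0\quad\text{for every }M=\textstyle\bigcap_PN_P\text{ as in Theorem B}. \tag{7}$$
If $R$ is normal, (7) with $M=\Omega^2k$ finishes as in Section 4. In general we do not know that $T$ is finite over $R$, or that $\widehat R$ is reduced, and the modules in (7) need not be finitely generated. The way out is to write modules over a normalized completion as directed unions of modules as in (7).

Let $H=\widehat R$, let $q$ be a minimal prime of $H$ with $\dim H/q=d$, and let $A$ be the normalization of $H/q$. It is a complete local normal domain of dimension $d$, finite over $H$. Let $T$ be the integral closure of $R$ in $K$. As in Section 5 (with $R_1=R$, $C=H$), $T\subset A$.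

**Step 1: reflexive $A$-modules have finite projective dimension over $H$.** Precisely: if $B$ is a finitely generated torsion-free $A$-module with $B=\bigcap_QB_Q$ ($Q$ over the height one primes of $A$), then $\operatorname{pd}_HB<\infty$.

(i) *If $a,c\in T\setminus0$ lie in no common height one prime of $T$, they lie in no common height one prime of $A$.* Suppose $a,c\in Q$ with $Q$ of height one in $A$. Then $\mathfrak p=Q\cap T$ is nonzero and not of height one, so $\operatorname{ht}\mathfrak p\ge2$. A chain $0\subsetneq\mathfrak p_1\subsetneq\mathfrak p$ in $T$ contracts to a strict chain in $R$ by incomparability. So $p=\mathfrak p\cap R$ has height at least $2$, and $\dim R/p\le d-2$. But $A/Q$ is a quotient of $A/pA$, which is finite over $H/pH$, the completion of $R/p$. Also $\dim A/Q=d-1$ because the complete local domain $A$ is catenary. So $d-1\le\dim H/pH=\dim R/p\le d-2$, a contradiction.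

(ii) *For such $a,c$, if $w\in B\otimes_TK\subset B\otimes_A\operatorname{Frac}A$ and $aw,cw\in B$, then $w\in B$.* For every $Q$ one of $a,c$ is a unit in $A_Q$ by (i), so $w\in B_Q$. Hence $w\in\bigcap_QB_Q=B$.

(iii) *$B$ is a directed union of modules as in (7).* Let $N\subset B$ be a finitely generated $T$-submodule and $0\ne w\in\bigcap_PN_P$. The ideal $I=\{t\in T:tw\in N\}$ lies in no height one prime $P$, since $w\in N_P$ means $tw\in N$ for some $t\notin P$. Pick $0\ne a\in I$. By prime avoidance pick $0\neq c\in I$ outside the finitely many height one primes containing $a$ (if there are none, take $c=a$). Then $a,c$ lie in no common height one prime of $T$, and $w\in B$ by (ii). So $N\subset\bigcap_PN_P\subset B$. If $N\subset N'$, then $\bigcap_PN_P\subset\bigcap_PN'_P$. Hence $B$ is the directed union of the modules $\bigcap_PN_P$. By (7), and since Tor commutes with filtered colimits, $\operatorname{Tor}_i^R(k,B)=0$.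

(iv) *Conclusion.* If $G_\bullet$ is a free resolution of $k$ over $R$, then $G_\bullet\otimes_RH$ is a free resolution of $k\otimes_RH=k$ over $H$, by flatness, and $(G_\bullet\otimes_RH)\otimes_HB=G_\bullet\otimes_RB$. So $\operatorname{Tor}_i^H(k,B)=\operatorname{Tor}_i^R(k,B)=0$. As $B$ is finitely generated over the local ring $H$, its minimal free resolution vanishes in degree $i$, and $\operatorname{pd}_HB<i$.

**Step 2: $H=A$.** We test with $B=A$: by Step 1, $\operatorname{pd}_HA<\infty$. Let $\chi$ be the alternating sum of the ranks in a finite free resolution of $A$ over $H$.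

*$H$ is a domain.* For $p\in\operatorname{Ass}H$ we have $\operatorname{depth}H_p=0$, so by Auslander–Buchsbaum $A_p$ is free over $H_p$, of rank $\chi$. Now $q\in\operatorname{Ass}H$ and $A_q\neq0$, so $\chi\ge1$. Hence for all $p\in\operatorname{Ass}H$ the module $A_p$ is nonzero, free and killed by $q$, which gives $qH_p=0$. Since $H$ embeds in $\prod_{p\in\operatorname{Ass}H}H_p$, $q=0$. So $H$ is a domain and $A$ is its normalization, of rank one.

*$H$ is normal.* Let $\operatorname{depth}H_p=1$. Since $A_p$ is torsion-free, $\operatorname{depth}_{H_p}A_p\ge1$, so by Auslander–Buchsbaum $A_p$ is free, of rank $1$, say $A_p=H_pg$. From $g^2\in A_p$ we get $g^2=h'g$ with $h'\in H_p$, so $g=h'\in H_p$ and $A_p=H_p$. It remains to recall that $H=\bigcap_{\operatorname{depth}H_p=1}H_p$ for the Noetherian domain $H$, which is not a field. If $b/a\notin H$, the class of $b$ in $H/aH$ is nonzero. Let $p$ be an associated prime of the submodule it generates. Then $p\in\operatorname{Ass}(H/aH)$, so $\operatorname{depth}H_p=1$; and $p\supset(aH:b)$, so $b/a\notin H_p$. Therefore $A\subset\bigcap_{\operatorname{depth}H_p=1} H_p=H$.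

**Step 3: test with a syzygy of $k$.** Now $H=\widehat R$ is a normal domain, equal to $A$. Let $G_1\xrightarrow{\ \partial\ }G_0\to k\to0$ be exact over $H$ with $G_0,G_1$ finite free, and let $B=\ker\partial$. It is finitely generated, torsion-free, and $B=\bigcap_QB_Q$ by (K4). By Step 1, $\operatorname{pd}_HB<\infty$, so $\operatorname{pd}_Hk<\infty$. By the Auslander–Buchsbaum–Serre theorem $\widehat R$ is regular, hence $R$ is regular. This proves Theorem A. $\blacksquare$

## 11. Exactly which Betti numbers vanish: proof of Theorem C

**Step 1: fields.** If $R$ is a field, then $\beta_i(R^+)=0$ for all $i\ge1$, while $R$ is regular and $i\ge d-1=-1$. So the claim holds. Now let $R$ be a non-field.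

**Step 2: vanishing.** Let $R$ be regular and $i\ge\max(1,d-1)$. Every integral closure $T_1$ over $R$ is a finite $R$-module and a normal domain. If $d=1$, it is torsion-free over a discrete valuation ring, hence free. If $d\ge2$, take $x,y\in\mathfrak m$ generating an ideal of height $2$. The associated primes of $T_1/xT_1$ have height one, since $T_1$ is a Noetherian normal domain. By (K3) they contract to height one primes of $R$, which contain $x$ and therefore not $y$. So $y$ is a nonzerodivisor on $T_1/xT_1$, $\operatorname{depth}_RT_1\ge2$, and $\operatorname{pd}_RT_1\le d-2$ by Auslander–Buchsbaum. (For $d=2$ this is the freeness used in Section 1.) In all cases $\operatorname{Tor}_i^R(k,T_1)=0$, and passing to the directed union, $\beta_i(R^+)=0$.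

**Step 3: non-vanishing.** Let $\beta_i(R^+)=0$ with $i\ge1$. By Theorem A, $R$ is regular. Suppose $i\le d-2$. Over the normal ring $R$ the second syzygy $\Omega^2k$ is reflexive, so (7) applies:
$$0=\operatorname{Tor}_i^R(k,\Omega^2k)\cong\operatorname{Tor}_{i+2}^R(k,k).$$
But the right side has dimension $\binom d{i+2}\ne0$, a contradiction. So $i\ge d-1$.

**Step 4: zero or infinite.** The point is to construct, over any integral closure $S$ over $R$, a quadratic cover that is free of rank two. Let $E=\operatorname{Frac}S$. Since $R$ is not a field, $S$ is not a field, so it has a height one prime $\mathfrak P_0$. Choose $a_0\in E^\times$ with $v_{\mathfrak P_0}(a_0)=1$ and $v_{\mathfrak P}(a_0)\ge0$ elsewhere. Choose $a_1\in E^\times$ with $v_{\mathfrak P_0}(a_1)=2$, with $v_{\mathfrak P}(a_1)=0$ at the other $\mathfrak P$ with $v_{\mathfrak P}(a_0)>0$, and $v_{\mathfrak P}(a_1)\ge0$ elsewhere. Then $a_0,a_1\in S\setminus0$.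

Apply Lemma 3 to $F=a_0+sa_1$, of degree one, to get $\Sigma$. For each $\mathfrak P\in\Sigma\setminus\{\mathfrak P_0\}$ we have $\min(v_{\mathfrak P}(a_0),v_{\mathfrak P}(a_1))=0$, so at most one $s_0\in\mathbb Q$ gives $v_{\mathfrak P}(a_0+s_0a_1)>0$ (two such values would make both valuations positive). Choose $s_0\in\mathbb Q$ avoiding these values and put $a=a_0+s_0a_1$. Then $v_{\mathfrak P_0}(a)=1$, so in particular $a\ne0$. All other $v_{\mathfrak P}(a)$ are $0$ or $1$: on $\Sigma$ by the choice of $s_0$, off $\Sigma$ by Lemma 3. As $v_{\mathfrak P_0}(a)$ is odd, $a$ is not a square in $E$. By the computation leading to (4), with $D=0$, the integral closure of $S$ in the field $E(\sqrt a)$ is $S\oplus S\sqrt a$. It is again an integral closure over $R$, and its $i$-th Betti number is $2\beta_i(S)$.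

Now let $\beta_i(R^+)\ne0$ for some $i\ge0$. Since $R^+$ is the directed union of the integral closures over $R$ inside it, some $S$ has $\beta_i(S)\ne0$. Iterating the construction $n$ times and using Lemma 1, $\beta_i(R^+)\ge2^n\beta_i(S)\ge2^n$ for all $n$. So $\beta_i(R^+)$ is infinite. $\square$

For example, when $R=k[[x,y,z]]$ the theorem says that $\beta_1(R^+)$ is infinite while $\beta_i(R^+)=0$ for $i\ge2$.

## 12. Flat dimension of arbitrary modules: proof of Theorem D

If $R$ is a field, every module is flat and the statement is trivial. Otherwise let $N$ be any finitely generated $R$-module and $\Omega^2N$ a second syzygy in a resolution by finite free modules. It is reflexive by (K4), since $R$ is normal. By Theorem B it is a direct summand of a finite product of integral closures over $R$. By Lemma 1 with the given $X$, $\operatorname{Tor}_i^R(X,T_1)=0$ for each integral closure $T_1$ over $R$. As $i\ge1$, dimension shifting gives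
$$0=\operatorname{Tor}_i^R(X,\Omega^2N)\cong\operatorname{Tor}_{i+2}^R(X,N).$$
This holds for all finitely generated $N$, hence for all $N$ by passing to filtered colimits, so $\operatorname{fd}_RX\le i+1$.

For $R$ regular with $d\ge2$, $X=k$ and $i=d-1$, Theorem C gives $\operatorname{Tor}_{d-1}^R(k,R^+)=0$, while $\operatorname{fd}_Rk=d=i+1$. So the bound is attained. $\square$
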